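\title{The smallest finite spaces with torsion in a given homology group}

\begin{abstract}
We prove that a finite $T_0$-space whose $k$-th integral homology group has torsion, $k\ge 1$, has at least $2k+11$ points. For $k\ge2$ this is a conjecture of Cianci and Ottina, and known examples show that the bound is attained for every $k$. The proof studies a minimal counterexample as a partially ordered set. Its top two levels and its bottom two levels contain at least seven points each, which forces the remaining points to form a sphere and leaves one case, a space with $14$ points and $k=2$. That case is excluded by a computation with the cycle lattices of two small graphs.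
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space is $T_0$ if for any two distinct points some open set contains exactly one of them. A finite $T_0$-space is the same thing as a finite partially ordered set (poset): the open sets are the \emph{down-sets}, that is, the subsets that contain, with each point, all points below it. We use the two languages interchangeably. We write $\#X$ for the number of points of $X$ and $H_k(X)$ for its $k$-th singular homology group with integer coefficients, and we say that an abelian group \emph{has torsion} if it has a nonzero element of finite order.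

The homology of a finite $T_0$-space is combinatorial. The \emph{order complex} $K(X)$ is the simplicial complex whose simplices are the nonempty chains (totally ordered subsets) of $X$, and McCord's theorem gives $H_*(X)\cong H_*(K(X))$. The poset of simplices of a finite simplicial complex has the barycentric subdivision as its order complex, so finite spaces have all the homology groups that finite complexes have. The question is how many points a given feature of the homology costs.

Raising the degree by one costs at most two points. If two incomparable points are added above all points of $X$, the order complex is replaced by its suspension, and the reduced homology moves up by one degree. Starting from the empty set, $j+1$ such steps give a poset $S_j$ with $2j+2$ points whose order complex is a $j$-sphere, and no poset with nonzero reduced homology in degree $j$ has fewer points (Lemma~\ref{lem:count}). So for nonzero homology, suspension is the cheapest construction.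

For torsion we start from two known results, which we use without proof. Recall that a Moore space $M(G,k)$ has reduced homology $G$ in degree $k$ and $0$ in all other degrees, and that a weak homotopy equivalence induces isomorphisms in singular homology.
\begin{itemize}
\item[(K1)] The integral homology groups of finite $T_0$-spaces with fewer than $13$ points are torsion-free.
\item[(K2)] For every $k\ge1$ there is a finite $T_0$-space with $2k+11$ points that is weak homotopy equivalent to the Moore space $M(\mathbb Z_2,k)$.
\end{itemize}
Thus torsion in $H_1$ costs exactly $13$ points, and $k-1$ suspensions move it to $H_k$ at the total price of $13+2(k-1)=2k+11$ points. One guesses that suspension is again the cheapest construction. This is not automatic, because torsion in $H_k(X)$ need not come from torsion in a lower degree of a smaller piece of $X$: it can be created by gluing pieces whose homology is torsion-free. The conjecture posed by Cianci and Ottina \cite{CO} states that \emph{if $X$ is a finite $T_0$-space, $k\ge2$ and $H_k(X)$ has torsion, then $\#X\ge 2k+11$}. We prove it.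

\begin{theorem}\label{thm:main}
Let $k\ge1$ and let $X$ be a finite $T_0$-space such that $H_k(X)$ has torsion. Then $\#X\ge 2k+11$.
\end{theorem}

The case $k=1$ is contained in (K1), and the case $k\ge 2$ is the conjecture. With (K2) we obtain the exact range of possible sizes.

\begin{theorem}\label{thm:sharp}
For integers $k\ge1$ and $N\ge1$, there is a finite $T_0$-space with $N$ points and torsion in $H_k$ if and only if $N\ge 2k+11$.
\end{theorem}

\begin{proof}
Necessity is Theorem~\ref{thm:main}. For sufficiency, take the space of (K2) and add $N-2k-11$ isolated points, which does not change $H_k$ for $k\ge1$.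
\end{proof}

The degree $k=0$ is absent because $H_0$ is free.

\subsection*{Plan of the proof}
We take a counterexample $X$ with $k$ as small as possible and then $\#X\le 2k+10$ as small as possible. Minimality has two effects (Section~\ref{sec:minimal}): the link of every point has nonzero homology in degree $k$, and the torsion of $H_k(X)$ appears in a cokernel that can be computed level by level from the top of the poset (Section~\ref{sec:three}). The proof then rests on the identity
\[
2k+10=7+(2k-4)+7 .
\]
The top two levels of $X$ contain at least seven points, and so do the bottom two (Section~\ref{sec:seven}). The points between them must carry homology in some degree at least $k-3$, which costs $2k-4$ points. So there is no slack: the middle is the sphere $S_{k-3}$, and for $k\ge3$ the order complex is a join of two graphs and a sphere, which has free homology (Section~\ref{sec:middle}). For $k=2$ the middle is empty and $X$ has $14$ points on four levels; this case is settled by a direct computation (Section~\ref{sec:fourteen}). Section~\ref{sec:complements} collects consequences and describes the spaces with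 exactly $2k+11$ points.

\section{Homology of posets}\label{sec:tools}

All posets are finite, and a subset of a poset carries the induced order. By McCord's theorem we may replace the homology of a space by that of its order complex, and we do so from now on.

\subsection*{Conventions}
For a poset $Y$ let $\tilde C_j(Y)$, $j\ge-1$, be the augmented simplicial chain complex of $K(Y)$: it is free on the chains of $Y$ with $j+1$ points, and the empty chain generates $\tilde C_{-1}(Y)=\mathbb Z$. Its homology is denoted by $\tilde H_j(Y)$. We have $\tilde H_j(Y)\cong H_j(Y)$ for $j\ge1$. The empty poset has $\tilde H_{-1}(\emptyset)=\mathbb Z$ and no other homology, while $\tilde H_{-1}(Y)=0$ for $Y\neq\emptyset$. The groups $\tilde H_{-1}$ and $\tilde H_0$ are always free. If $\tilde H_j(Y)\ne0$, then $Y$ contains a chain with $j+1$ points. The opposite poset $Y^{op}$ has the same order complex as $Y$. We call $Y$ \emph{acyclic} if $\tilde H_j(Y)=0$ for all $j$.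

If every chain of $Y$ has at most two points, then $K(Y)$ is a graph and $\tilde H_1(Y)$ is the group of $1$-cycles, a subgroup of $\tilde C_1(Y)$. In that case all groups $\tilde H_j(Y)$ are free, and $\tilde H_1(Y')\to\tilde H_1(Y)$ is injective for every $Y'\subseteq Y$.

For $y\in Y$ put
\[
Y_{\le y}=\{v: v\le y\},\qquad Y_{<y}=\{v:v<y\},\qquad Y_{>y}=\{v:v>y\},
\]
and let $\operatorname{lk}_Y(y)=Y_{<y}\cup Y_{>y}$ be the \emph{link} of $y$, the set of points other than $y$ that are comparable with $y$. Its order complex is the link of the vertex $y$ in $K(Y)$. We drop the subscript $Y$ when it is understood. The \emph{ordinal sum} $P\oplus Q$ is the disjoint union of $P$ and $Q$ with every point of $P$ below every point of $Q$; its order complex is the join $K(P)*K(Q)$. For example $\operatorname{lk}(y)=Y_{<y}\oplus Y_{>y}$. A poset is a \emph{cone} if one of its points is comparable with all its points; then the order complex is a cone and the poset is acyclic. Each $Y_{\le y}$ is a cone. An \emph{antichain} is a set of pairwise incomparable points.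

\subsection*{Three exact tools}
The first tool describes the removal of an antichain. Geometrically, $K(Y)$ is obtained from $K(Y\setminus A)$ by attaching cones over the links of the points of $A$.

\begin{lemma}[link sequence]\label{lem:link}
Let $A$ be an antichain in a poset $Y$. Then $\operatorname{lk}(a)\subseteq Y\setminus A$ for $a\in A$, and there is an exact sequence
\[
\bigoplus_{a\in A}\tilde H_j(\operatorname{lk}(a))\to\tilde H_j(Y\setminus A)\to\tilde H_j(Y)\xrightarrow{\ \partial\ }\bigoplus_{a\in A}\tilde H_{j-1}(\operatorname{lk}(a))\to\tilde H_{j-1}(Y\setminus A)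
\]
whose unlabeled maps are induced by inclusions. It is natural for inclusions $Y'\subseteq Y$ with $A'=A\cap Y'$. In particular, if $\tilde H_j(Y\setminus a)=\tilde H_{j-1}(Y\setminus a)=0$ for a point $a$, then $\tilde H_j(Y)\cong\tilde H_{j-1}(\operatorname{lk}(a))$.
\end{lemma}

\begin{proof}
A chain contains at most one point of $A$. So $\tilde C_j(Y)/\tilde C_j(Y\setminus A)$ is free on the oriented simplices $a\sigma$, where $a\in A$ and $\sigma$ is a possibly empty chain of $\operatorname{lk}(a)$ with $j$ points. The boundary of $a\sigma$ is $\sigma-a(d\sigma)$, where $d$ is the simplicial boundary. Hence the quotient complex is $\bigoplus_a\tilde C_{*-1}(\operatorname{lk}(a))$ with the sign of the differential reversed, and the connecting homomorphism sends the class of a cycle of $\operatorname{lk}(a)$ to its class in $Y\setminus A$. The long exact sequence of this quotient is the required one, and it is natural.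
\end{proof}

\begin{lemma}[join formula]\label{lem:join}
For posets $P$ and $Q$,
\[
\tilde H_{j+1}(P\oplus Q)\cong\bigoplus_{p+q=j}\tilde H_p(P)\otimes\tilde H_q(Q)\ \oplus\bigoplus_{p+q=j-1}\operatorname{Tor}\bigl(\tilde H_p(P),\tilde H_q(Q)\bigr).
\]
\end{lemma}

\begin{proof}
A chain of $P\oplus Q$ is a pair of possibly empty chains of $P$ and $Q$, so $\tilde C_{j+1}(P\oplus Q)=\bigoplus_{p+q=j}\tilde C_p(P)\otimes\tilde C_q(Q)$, and the K\"unneth formula applies.
\end{proof}

\begin{lemma}[Mayer--Vietoris]\label{lem:mv}
Let $U,V$ be down-sets of a poset $Y$.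
\begin{itemize}
\item[(a)] If $U$ and $V$ are acyclic, then $\tilde H_j(U\cup V)\cong\tilde H_{j-1}(U\cap V)$ for all $j$, naturally in the pair $(U,V)$.
\item[(b)] Let $Y'\subseteq Y$ and write $E'=E\cap Y'$ for $E\subseteq Y$. If the inclusions $U'\subseteq U$, $V'\subseteq V$ and $(U\cap V)'\subseteq U\cap V$ induce isomorphisms in homology, then so does $(U\cup V)'\subseteq U\cup V$.
\end{itemize}
\end{lemma}

\begin{proof}
A chain of $U\cup V$ has its largest point in $U$ or in $V$, hence lies in $U$ or in $V$ because these are down-sets. So $K(U\cup V)=K(U)\cup K(V)$ and $K(U\cap V)=K(U)\cap K(V)$, and there is a natural Mayer--Vietoris sequence for $\tilde H_*$. This gives (a). The sets $U',V'$ are down-sets of $Y'$, so (b) follows from the five lemma.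
\end{proof}

\subsection*{Spheres and the cost of a homology class}
Let $S_j$ be the ordinal sum of $j+1$ two-point antichains, with $S_{-1}=\emptyset$. By Lemma~\ref{lem:join} and induction, $\tilde H_j(S_j)\cong\mathbb Z$ and $\tilde H_i(S_j)=0$ for $i\ne j$. A subset $E\subseteq S_j$ is the ordinal sum of its nonempty intersections with the $j+1$ antichains. If one of these intersections is a single point, $E$ is a cone; otherwise $E\cong S_r$ for some $r$. Therefore:
\begin{equation}\label{eq:subsphere}
\begin{gathered}
\text{for $E\subseteq S_j$ every group $\tilde H_i(E)$ is $0$ or $\mathbb Z$,}\\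
\text{and $S_j$ minus one point is a cone.}
\end{gathered}
\end{equation}

The next lemma is the analog of Theorem~\ref{thm:main} for nonzero homology. Its proof is a model of the main argument: in a minimal example every link carries homology, and this bounds the number of points.

\begin{lemma}\label{lem:count}
If $\tilde H_j(Y)\ne0$, then $\#Y\ge2j+2$, and if equality holds, then $Y\cong S_j$. Consequently, if $\#Y\le 2j+2$, then $\tilde H_j(Y)$ is $0$ or $\mathbb Z$.
\end{lemma}

\begin{proof}
We use induction on $\#Y$. If $Y=\emptyset$, then $j=-1$ and $Y=S_{-1}$. Let $Y\ne\emptyset$, so that $j\ge0$, and let $Y'\subseteq Y$ be a subset of least cardinality with $\tilde H_j(Y')\ne0$; it is nonempty. For $y\in Y'$ we have $\tilde H_j(Y'\setminus y)=0$, so Lemma~\ref{lem:link} gives $\tilde H_{j-1}(\operatorname{lk}_{Y'}(y))\ne0$, and $\#\operatorname{lk}_{Y'}(y)\ge2j$ by induction. Since $Y'$ is not a cone, $y$ is incomparable with some point of $Y'$. Counting the link, $y$ and this point gives $\#Y'\ge2j+2$.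

If $\#Y=2j+2$, then $Y'=Y$ and every point is incomparable with exactly one other point. So $Y$ splits into $j+1$ pairs of incomparable points, and points of different pairs are comparable. Let $\{a,a'\}$ and $\{b,b'\}$ be two pairs with $a<b$. Then $b'<a$ would give $b'<b$, so $a<b'$; next $b<a'$ would give $a<a'$, so $a'<b$; finally $b'<a'$ would give $b'<b$, so $a'<b'$. Hence one pair lies entirely below the other, the pairs are linearly ordered, and $Y\cong S_j$.
\end{proof}

Removing an antichain lowers by at most one the degree in which homology survives.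

\begin{lemma}[peeling]\label{lem:peel}
Suppose that $\tilde H_j(Y)\ne0$ and let $A_1,\dots,A_r\subseteq Y$ be antichains. Then $Y\setminus(A_1\cup\dots\cup A_r)$ contains a subset $Q$ with $\tilde H_i(Q)\ne0$ for some $i$ with $j-r\le i\le j$.
\end{lemma}

\begin{proof}
We use induction on $r$; for $r=0$ take $Q=Y$. By Lemma~\ref{lem:link}, either $\tilde H_j(Y\setminus A_1)\ne0$ or $\tilde H_{j-1}(\operatorname{lk}(a))\ne0$ for some $a\in A_1$. So there is a subset $Y_1\subseteq Y\setminus A_1$ with nonzero homology in degree $j$ or $j-1$. Apply the induction hypothesis to $Y_1$ and the antichains $A_2\cap Y_1,\dots,A_r\cap Y_1$.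
\end{proof}

\section{Two and three maximal points}\label{sec:three}

The inductive step of Theorem~\ref{thm:main} is short for posets with two maximal points.

\begin{example}\label{ex:two}
Let $k\ge2$, assume Theorem~\ref{thm:main} in degree $k-1$, and let $X$ have exactly two maximal points $x_1,x_2$ and torsion in $\tilde H_k$. Then $X=X_{\le x_1}\cup X_{\le x_2}$ is a union of two cones, so $\tilde H_k(X)\cong\tilde H_{k-1}(X_{<x_1}\cap X_{<x_2})$ by Lemma~\ref{lem:mv}(a). The intersection omits $x_1$ and $x_2$, so $\#X-2\ge2(k-1)+11$, which is the bound $\#X\ge 2k+11$.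
\end{example}

Here the torsion is inherited from degree $k-1$ at the price of two points. In general, let $x_1,\dots,x_m$ be the maximal points of $X$, let $B$ be the set of the other points, and let $U_i=X_{<x_i}$. The link sequence places $\tilde H_k(X)$ between the cokernel of $\bigoplus_i\tilde H_k(U_i)\to\tilde H_k(B)$ and the groups $\tilde H_{k-1}(U_i)$. In a small poset the latter are torsion-free by induction on $k$, so the torsion must be created in the cokernel. To compute the cokernel we remove one more level.

\begin{lemma}[two-level formula]\label{lem:twolevel}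
Let $k\geq 1$, let $M$ be a set of maximal points of a poset $B$, let $C=B\setminus M$, and let $U_1,\dots,U_m$ be down-sets of $B$, $m\ge1$. Put
\[
V=\ker\Bigl(\bigoplus_{y\in M}\tilde H_{k-1}(B_{<y})\to\tilde H_{k-1}(C)\Bigr),\qquad V_i=\{c\in V: c_y=0\text{ for all } y\notin U_i\}.
\]
Assume that $C\subseteq U_i$ for all $i$, or that $k=2$ and $K(C)$ is a graph. Then
\[
\operatorname{coker}\Bigl(\bigoplus_i\tilde H_k(U_i)\to\tilde H_k(B)\Bigr)\cong V/(V_1+\dots+V_m).
\]
Under the second assumption there is moreover an isomorphism $\tilde H_2(B)\cong V$ that carries the image of $\tilde H_2(U_i)$ onto $V_i$ for every $i$.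
\end{lemma}

\begin{proof}
The link of $y\in M$ in $B$ is $B_{<y}$. By Lemma~\ref{lem:link} for $M\subseteq B$, the map $\partial$ on $\tilde H_k(B)$ has image $V$, and its kernel is the image of $\tilde H_k(C)$. Now apply Lemma~\ref{lem:link} to $M\cap U_i\subseteq U_i$. The link of $y\in M\cap U_i$ in $U_i$ is again $B_{<y}$, since $U_i$ is a down-set. So $\partial$ maps $\tilde H_k(U_i)$ onto the kernel of $\bigoplus_{y\in M\cap U_i}\tilde H_{k-1}(B_{<y})\to\tilde H_{k-1}(U_i\cap C)$. Under either assumption $\tilde H_{k-1}(U_i\cap C)\to\tilde H_{k-1}(C)$ is injective, so this kernel is $V_i$. By naturality, $\partial$ maps the image of $\tilde H_k(U_i)$ in $\tilde H_k(B)$ onto $V_i$. It remains to see that $\ker\partial$ lies in the sum of these images. If $C\subseteq U_1$, the map $\tilde H_k(C)\to \tilde H_k(B)$ factors through $\tilde H_k(U_1)$. If $k=2$ and $K(C)$ is a graph, then $\tilde H_2(C)=0$ and $\partial$ is injective, which also gives the last statement.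
\end{proof}

In our applications there are three maximal points, and $V_i$ is defined by the vanishing of the $i$-th of three blocks of coordinates. The quotient $V/(V_1+V_2+V_3)$ consists of the relations among three groups modulo the relations that involve only two of them. It depends only on three subgroups. For subgroups $I_1,I_2,I_3$ of an abelian group put
\[
\Delta(I_1;I_2,I_3)=\frac{I_1\cap(I_2+I_3)}{(I_1\cap I_2)+(I_1\cap I_3)} .
\]
This group measures the failure of the distributive law for the three subgroups.

\begin{lemma}\label{lem:three}
Let $\varphi_j\colon E_j\to G$ $(j=1,2,3)$ be homomorphisms of abelian groups with images $I_j$. Let $V$ be the kernel of $\varphi_1+\varphi_2+\varphi_3\colon E_1\oplus E_2\oplus E_3\to G$, and let $V_i=\{c\in V:c_i=0\}$. Then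
\[
V/(V_1+V_2+V_3)\cong\Delta(I_1;I_2,I_3),
\]
and the same holds with the indices on the right permuted. The quotient is $0$ if $I_i\subseteq I_j$ for some $i\ne j$, or if $G$ is $0$ or isomorphic to $\mathbb Z$.
\end{lemma}

\begin{proof}
Let $V'=\ker(I_1\oplus I_2\oplus I_3\to G)$ and $V'_i=\{c\in V':c_i=0\}$. The maps $\varphi_j$ induce a surjection $V\to V'$ that maps $V_i$ onto $V_i'$. Its kernel $\bigoplus_j\ker\varphi_j$ lies in $V_1+V_2+V_3$, because an element with one nonzero coordinate lies in two of the $V_i$. Hence $V/\sum V_i\cong V'/\sum V'_i$. The projection of $V'$ to the first coordinate has image $I_1\cap(I_2+I_3)$ and kernel $V_1'$. It maps $V_2'=\{(g,0,-g)\}$ onto $I_1\cap I_3$ and $V'_3=\{(g,-g,0)\}$ onto $I_1\cap I_2$. This proves the formula, and the left side is symmetric in the indices.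

If $I_i\subseteq I_j$, let $i$ play the role of $1$: the numerator lies in $I_i$ and the denominator contains $I_i\cap I_j=I_i$. This covers $G=0$, and also $G=\mathbb Z$ when some $I_i$ is $0$. If $G=\mathbb Z$ and $I_1,I_2,I_3$ are generated by positive integers in which a prime $p$ has exponents $\alpha,\beta,\gamma$, then $p$ has exponent $\max(\alpha,\min(\beta,\gamma))$ in the generator of the numerator and $\min(\max(\alpha,\beta),\max(\alpha,\gamma))$ in that of the denominator. These numbers are equal, so the quotient is $0$.
\end{proof}

The group $\Delta$ can have torsion even when $G$ is free and the $I_j$ are direct summands. In $\mathbb Z^3$ with basis $a,b,c$ take $I_1=\langle a,b\rangle$, $I_2=\langle a+b,c\rangle$, $I_3=\langle a-b,a+c\rangle$. Then $I_2+I_3$ contains $a$ and $b$, while $I_1\cap I_2=\langle a+b\rangle$ and $I_1\cap I_3=\langle a-b\rangle$, so $\Delta(I_1;I_2,I_3)\cong\mathbb Z_2$. This is how three maximal points can create torsion from torsion-free pieces, and the proof has to show that a small poset has no room for such subgroups. The following example shows the two lemmas at work.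

\begin{example}\label{ex:eleven}
Let $C=\{w_1,w_2\}\oplus\{z_1,z_2,z_3\}$. Add three incomparable points $y_1,y_2,y_3$, where $y_j$ lies above the points of $D_j=C\setminus z_j$, and call the result $B$. Add three incomparable points $x_1,x_2,x_3$, where $x_i$ lies above the points of $U_i=B\setminus y_i$. The resulting poset $X$ has $11$ points. The graph $K(C)$ consists of three paths $p_1,p_2,p_3$ from $w_1$ to $w_2$, with $p_j$ passing through $z_j$. So $\tilde H_1(C)\cong\mathbb Z^2$ has the basis $u=p_1-p_2$, $v=p_2-p_3$, and the images of $\tilde H_1(D_1),\tilde H_1(D_2),\tilde H_1(D_3)$ are $I_1=\langle v\rangle$, $I_2=\langle u+v\rangle$, $I_3=\langle u\rangle$. By Lemmas~\ref{lem:twolevel} and~\ref{lem:three} with $k=2$, the cokernel of $\bigoplus_i\tilde H_2(U_i)\to\tilde H_2(B)$ is $\Delta(I_1;I_2,I_3)=\langle v\rangle/0\cong\mathbb Z$. Any two of the $I_j$ generate $\tilde H_1(C)$ and the $D_j\cong S_1$ are connected, so the link sequence gives $\tilde H_1(U_i)=0$, and then $\tilde H_2(X)\cong\mathbb Z$. The distributive law fails, but it fails without torsion.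
\end{example}

\section{A minimal counterexample}\label{sec:minimal}

We first isolate what minimality gives. The following lemma is stated in general because it is used again in Section~\ref{sec:complements}.

\begin{lemma}\label{lem:critical}
Let $k\ge1$ and let $X$ be a poset such that $\tilde H_k(X)$ has torsion, while $\tilde H_k(X\setminus x)$ and $\tilde H_{k-1}(\operatorname{lk}(x))$ are torsion-free for every $x\in X$. Let $A\subseteq X$ be an antichain.
\begin{itemize}
\item[(a)] The cokernel of $\bigoplus_{a\in A}\tilde H_k(\operatorname{lk}(a))\to\tilde H_k(X\setminus A)$ has torsion.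
\item[(b)] For no $a\in A$ is the image of $\tilde H_k(\operatorname{lk}(a))$ in $\tilde H_k(X\setminus A)$ contained in the sum of the images of the groups $\tilde H_k(\operatorname{lk}(a'))$, $a'\in A\setminus a$.
\item[(c)] $\tilde H_k(\operatorname{lk}(x))\ne0$ for every $x\in X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:link} the cokernel is isomorphic to the kernel of $\partial\colon\tilde H_k(X)\to\bigoplus_a\tilde H_{k-1}(\operatorname{lk}(a))$. The target is torsion-free, so the kernel contains all elements of finite order.

(b) Suppose that the image for $a$ is contained in the sum of the others. Then the cokernel in (a) equals the cokernel for the antichain $A\setminus a$ in $X\setminus a$, because $(X\setminus a)\setminus(A\setminus a)=X\setminus A$ and the links of the points $a'$ do not contain $a$. By Lemma~\ref{lem:link} that cokernel embeds in $\tilde H_k(X\setminus a)$, which is torsion-free. This contradicts (a).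

(c) Apply (b) to $A=\{x\}$, where the sum is $0$.
\end{proof}

Suppose that Theorem~\ref{thm:main} is false. Let $k$ be the least degree in which it fails; by (K1), $k\ge2$. Let $n$ be the least number of points of a poset with torsion in $\tilde H_k$, so that $n\le 2k+10$, and let $X$ be such a poset with $\#X=n$. The numbers $k,n$ and the poset $X$ are fixed until the end of Section~\ref{sec:fourteen}. By the choice of $k$ and $n$, every poset $Y$ satisfies:
\begin{itemize}
\item[(I1)] if $1\le p<k$ and $\tilde H_p(Y)$ has torsion, then $\#Y\ge2p+11$;
\item[(I2)] if $\#Y<n$, then $\tilde H_k(Y)$ is torsion-free.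
\end{itemize}
The opposite poset $X^{op}$ has the same properties as $X$, so every statement that we prove about $X$ has a dual.

Since $X$ is not a cone, each point $x$ is incomparable with some point, and $\#\operatorname{lk}(x)\le n-2\le2k+8$. By (I1) with $p=k-1$, the group $\tilde H_{k-1}(\operatorname{lk}(x))$ is torsion-free. Together with (I2) this shows that Lemma~\ref{lem:critical} applies to $X$. The homology of a link splits between the parts below and above the point.

\begin{lemma}\label{lem:split}
For every $x\in X$ there is an $i\in\{0,\dots,k+1\}$ with $\tilde H_{i-1}(X_{<x})\ne0$ and $\tilde H_{k-i}(X_{>x})\ne0$.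
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:critical}(c), $\tilde H_k(X_{<x}\oplus X_{>x})\ne0$. In the join formula, a nonzero tensor term $\tilde H_p(X_{<x})\otimes\tilde H_q(X_{>x})$ with $p+q=k-1$ gives the claim with $i=p+1$. Suppose instead that a Tor term is nonzero. Then $\tilde H_p(X_{<x})$ and $\tilde H_q(X_{>x})$ both have torsion for some $p,q$ with $p+q=k-2$, since a finitely generated torsion-free group is free and has vanishing Tor. So $p,q\ge1$, hence $p,q<k$, and (I1) gives $\#\operatorname{lk}(x)\ge(2p+11)+(2q+11)=2k+18>2k+8$, a contradiction.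
\end{proof}

Lemma~\ref{lem:split} is most informative near the top of $X$, where $X_{>x}$ is so simple that $i$ is determined. Let $M_0$ be the set of maximal points of $X$, $B=X\setminus M_0$, $M_1$ the set of maximal points of $B$, and $C=B\setminus M_1$. Dually, let $N_0$ be the set of minimal points of $X$ and $N_1$ the set of minimal points of $X\setminus N_0$. The four \emph{levels} $M_0,M_1,N_0,N_1$ are antichains. The sets $B$ and $C$ are down-sets of $X$; every point of $B$ is below or equal to a point of $M_1$, and every point of $C$ is below a point of $M_1$. Write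
\[
M_0=\{x_1,\dots,x_m\},\qquad s=\#M_1,\qquad U_i=X_{<x_i},\qquad J_i=U_i\cap M_1 .
\]

\begin{lemma}\label{lem:levels}
\begin{itemize}
\item[(a)] $\tilde H_k(U_i)\ne0$ for all $i$.
\item[(b)] Every $y\in M_1$ lies below at least two points of $M_0$ and satisfies $X_{<y}\subseteq C$ and $\tilde H_{k-1}(X_{<y})\ne0$.
\item[(c)] The levels $M_0,M_1,N_0,N_1$ are pairwise disjoint.
\item[(d)] The cokernel of $\bigoplus_i\tilde H_k(U_i)\to\tilde H_k(B)$ has torsion. For no $i$ is the image of $\tilde H_k(U_i)$ contained in the sum of the images of the groups $\tilde H_k(U_j)$, $j\ne i$. In particular $U_i\not\subseteq U_j$ for $i\ne j$.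
\item[(e)] $J_i\ne M_1$ for all $i$, and
\begin{equation}\label{eq:incidence}
2s\le\sum_{i=1}^m\#J_i\le m(s-1).
\end{equation}
Moreover $s\ge2$; if $s=2$ then $m\ge4$; if $s\ge3$ then $m\ge3$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $X_{>x_i}=\emptyset$ has homology only in degree $-1$, so the index in Lemma~\ref{lem:split} is $k+1$.

(b) A point above $y$ is not in $B$, so $X_{>y}$ is a subset of $M_0$, and it is nonempty because $y\notin M_0$. A nonempty antichain has homology only in degree $0$, and only if it has at least two points. So the index in Lemma~\ref{lem:split} is $k$ and $\#X_{>y}\ge2$. A point below $y$ is maximal neither in $X$ nor in $B$, so it lies in $C$.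

(c) By construction $M_0\cap M_1=N_0\cap N_1=\emptyset$. By (a) and (b), below each point of $M_0\cup M_1$ there is a chain with $k\ge2$ points. Below a point of $N_0\cup N_1$ there are only points of the antichain $N_0$.

(d) This is Lemma~\ref{lem:critical}(a),(b) for $A=M_0$, since $\operatorname{lk}(x_i)=U_i$.

(e) If $J_i=M_1$, then the down-set $U_i$ equals $B$ and the cokernel in (d) is $0$. So $\#J_i\le s-1$, which gives the right inequality, and (b) gives the left one. By (a), $B\ne\emptyset$, so $s\ge1$, and $s=1$ violates \eqref{eq:incidence}. For $s=2$ it reads $4\le m$, and for $s\ge3$ it gives $m\ge2s/(s-1)>2$.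
\end{proof}

Part (c) is where $k\ge2$ is needed for the count of points. For $k=1$ its proof breaks down, and in a poset whose maximal chains all have three points, $M_1$ and $N_1$ coincide.

\section{The top two levels have at least seven points}\label{sec:seven}

Lemma~\ref{lem:levels}(e) gives $m+s\ge6$. This is not enough: six points at each end would leave up to $2k-2$ points in the middle, two more than the sphere $S_{k-3}$ needs, and the rigidity used in Section~\ref{sec:middle} would be lost.

\begin{proposition}\label{prop:seven}
$\#M_0+\#M_1\ge7$ and $\#N_0+\#N_1\ge7$.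
\end{proposition}

The second inequality is the first one for $X^{op}$. Suppose that $m+s\le6$. By Lemma~\ref{lem:levels}(e), $(m,s)=(4,2)$ or $(m,s)=(3,3)$. In both cases the two ends of \eqref{eq:incidence} agree, so $\#J_i=s-1$ for all $i$ and every point of $M_1$ lies below exactly two points of $M_0$. Also
\begin{equation}\label{eq:sizeC}
\#C=n-6\le2k+4 .
\end{equation}
A subset of $C$ with homology in degree $k-1$ takes at least $2k$ of these points, so only four points are free. We exclude the two cases in turn.

\subsection{The case $(m,s)=(4,2)$}
Let $M_1=\{y_1,y_2\}$, and number $M_0$ so that $J_1=J_2=\{y_1\}$ and $J_3=J_4=\{y_2\}$. Since $B$ is a union of two cones, its homology is that of their intersection. We show that this intersection is so large that $U_1$ already carries all of $\tilde H_k(B)$. Put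
\[
W=X_{<y_1}\cap X_{<y_2},\qquad P_1=X_{<y_2}\setminus X_{<y_1},\qquad P_2=X_{<y_1}\setminus X_{<y_2},
\]
so that $C$ is the disjoint union of $W$, $P_1$ and $P_2$.

For $i=1,2$ we have $X_{\le y_1}\subseteq U_i\subseteq B\setminus y_2=X_{\le y_1}\cup P_1$, so $U_i=X_{\le y_1}\cup(U_i\cap P_1)$. Neither of $U_1,U_2$ contains the other, so neither of $U_1\cap P_1$, $U_2\cap P_1$ contains the other, and $\#P_1\ge2$. The same argument with $U_3,U_4$ and $y_2$ gives $\#P_2\ge2$. Lemma~\ref{lem:mv}(a) for $B=X_{\le y_1}\cup X_{\le y_2}$ gives $\tilde H_k(B)\cong\tilde H_{k-1}(W)$. This group is nonzero by Lemma~\ref{lem:levels}(d), so $\#W\ge2k$ by Lemma~\ref{lem:count}. Now \eqref{eq:sizeC} forces $\#W=2k$ and $\#P_1=2$. Two subsets of a two-point set, neither containing the other, are the two singletons, so $U_1\cap P_1=\{a\}$ for a point $a$, and $U_1=X_{\le y_1}\cup\{a\}$.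

Since $U_1$ and $X_{<y_2}$ are down-sets containing $a$, we get $X_{<a}\subseteq X_{\le y_1}\cap X_{<y_2}=W$. So $U_1=X_{\le y_1}\cup X_{\le a}$ is a union of two cones with intersection $X_{<a}$, and $0\ne\tilde H_k(U_1)\cong\tilde H_{k-1}(X_{<a})$. By Lemma~\ref{lem:count}, $\#X_{<a}\ge2k$, hence $X_{<a}=W$. The pair $(X_{\le y_1},X_{\le a})$ is contained in the pair $(X_{\le y_1},X_{\le y_2})$, and both have intersection $W$. By the naturality in Lemma~\ref{lem:mv}(a), $\tilde H_k(U_1)\to\tilde H_k(B)$ is an isomorphism. Then the cokernel in Lemma~\ref{lem:levels}(d) is $0$, a contradiction.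

\subsection{The case $(m,s)=(3,3)$: reduction to three subgroups}
Each $J_i$ misses exactly one point of $M_1$, and each point of $M_1$ is missed by exactly one $J_i$. Number $M_1=\{y_1,y_2,y_3\}$ so that $x_i>y_j$ if and only if $i\ne j$. We want to apply the two-level formula, whose first hypothesis asks that $C\subseteq U_i$ for all $i$. Minimality provides this: the points of $C$ that are not below all three $x_i$ do not contribute to the homology of $X$.

\begin{lemma}\label{lem:allC}
Every $x_i$ lies above every point of $C$. Hence $U_i=B\setminus y_i$.
\end{lemma}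

\begin{proof}
Let $C'=U_1\cap U_2\cap U_3$. It is a down-set, and $C'\subseteq C$ because $y_i\notin U_i$. Let $X'=M_0\cup M_1\cup C'$, and for $E\subseteq X$ let $E'=E\cap X'$; for $E=C$ this agrees with the definition of $C'$. Call a down-set $E$ of $X$ \emph{good} if $E'\subseteq E$ induces an isomorphism in homology. Every down-set contained in $C'$ is good, since $E'=E$. For $t\in M_0\cup M_1$ the set $X_{\le t}$ is good, since $X_{\le t}$ and $(X_{\le t})'$ are cones with apex $t$. By Lemma~\ref{lem:mv}(b), if $E_1$, $E_2$ and $E_1\cap E_2$ are good, then so is $E_1\cup E_2$.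

For $\{i,j,l\}=\{1,2,3\}$ let $W_l=X_{\le x_i}\cap X_{\le x_j}=U_i\cap U_j$. We claim that $W_l=X_{\le y_l}\cup C'$. The right side is contained in $W_l$. Conversely, $y_l$ is the only point of $M_1$ in $W_l$. A point $v\in W_l\cap C$ that is not below $y_l$ is below $y_i$ or $y_j$, hence below $x_l$, and so $v\in C'$. This proves the claim.

Now $W_l$ is good, because $X_{\le y_l}$, $C'$ and $X_{\le y_l}\cap C'$ are good. Next $W_1\cup W_2$ is good, because $W_1\cap W_2=C'$, and $X_{\le x_1}\cup X_{\le x_2}$ is good, because the intersection is $W_3$. Finally $X=(X_{\le x_1}\cup X_{\le x_2})\cup X_{\le x_3}$ is good, because the intersection is $W_2\cup W_1$. So $\tilde H_k(X')\cong\tilde H_k(X)$ has torsion, and (I2) gives $X'=X$, that is, $C'=C$.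
\end{proof}

Let $D_j=X_{<y_j}$. These are down-sets of $C$, and no $D_j$ is a cone, since $\tilde H_{k-1}(D_j)\ne0$ by Lemma~\ref{lem:levels}(b). Let $G=\tilde H_{k-1}(C)$ and let $I_j\subseteq G$ be the image of $\tilde H_{k-1}(D_j)$. In Lemma~\ref{lem:twolevel} with $M=M_1$, the group $V_i$ is defined by the vanishing of the coordinate at $y_i$, so with Lemma~\ref{lem:three} the cokernel in Lemma~\ref{lem:levels}(d) is $\Delta(I_1;I_2,I_3)$. It is nonzero. Since $D_i\subseteq D_j$ implies $I_i\subseteq I_j$, Lemma~\ref{lem:three} gives:
\begin{itemize}
\item[(N1)] $D_i\not\subseteq D_j$ for $i\ne j$;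
\item[(N2)] $G$ is neither $0$ nor isomorphic to $\mathbb Z$.
\end{itemize}

\subsection{The case $(m,s)=(3,3)$: the third level}
Conditions (N1) and (N2) alone are compatible with \eqref{eq:sizeC}: Example~\ref{ex:eleven} satisfies them with $k=2$ and $\#C=5$. The missing information is Lemma~\ref{lem:split} for the points of the third level. Let $Z$ be the set of maximal points of $C$ and $F=C\setminus Z$, so that
\begin{equation}\label{eq:FZ}
\#F+\#Z\le2k+4 .
\end{equation}
Every point of $F$ lies below a point of $Z$, and $X_{<z}\subseteq F$ for $z\in Z$.

Let $z\in Z$ and let $\tau(z)\ne\emptyset$ be the set of points of $M_1$ above $z$. By Lemma~\ref{lem:allC}, $X_{>z}=M_0\cup\tau(z)$, a subset of the hexagon $K(M_0\cup M_1)$. If $\tau(z)$ has two points, say $y_1,y_2$, then $K(X_{>z})$ is the path $x_2,y_1,x_3,y_2,x_1$. It is acyclic, which contradicts Lemma~\ref{lem:split}; this is the condition that Example~\ref{ex:eleven} violates. If $\tau(z)$ has one point, say $y_1$, then $K(X_{>z})$ is the path $x_2,y_1,x_3$ together with the isolated point $x_1$. It has homology only in degree $0$, so $\tilde H_{k-1}(X_{<z})\ne0$.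 Put
\[
Z_j=\{z\in Z:\tau(z)=\{y_j\}\},\qquad Z_*=\{z\in Z:\tau(z)=M_1\}.
\]
Then $Z$ is the disjoint union of $Z_1,Z_2,Z_3,Z_*$, we have $D_j\cap Z=Z_j\cup Z_*$, and $X_{\le z}\subseteq D_j$ for $z\in Z_j\cup Z_*$. By Lemma~\ref{lem:count},
\begin{equation}\label{eq:big}
\text{for } z\in Z_1\cup Z_2\cup Z_3:\quad \#X_{<z}\ge2k,\ \text{ and } X_{<z}\cong S_{k-1}\text{ if equality holds.}
\end{equation}
So $F$ is a sphere plus at most a few points, and $G$ can be computed. One computation occurs twice.

\begin{lemma}\label{lem:threeZ}
Suppose that $Z=\{a,b,c\}$ has three points, that $X_{<a}=F\setminus v\cong S_{k-1}$ and $X_{<b}=F\setminus v'$ for two points $v\ne v'$ of $F$. Then $G\cong\tilde H_{k-2}(X_{<c})$.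
\end{lemma}

\begin{proof}
Since $v\ne v'$, we have $X_{\le a}\cup X_{\le b}=F\cup\{a,b\}=C\setminus c$. The intersection $X_{\le a}\cap X_{\le b}=(F\setminus v)\setminus v'$ is a cone by \eqref{eq:subsphere}. So $C\setminus c$ is acyclic by Lemma~\ref{lem:mv}(a), and Lemma~\ref{lem:link} for the point $c$ of $C$, whose link in $C$ is $X_{<c}$, gives the claim.
\end{proof}

We distinguish cases by the number of nonempty sets among $Z_1,Z_2,Z_3$.

\medskip\noindent\textbf{At most one is nonempty.}
Say $Z_2=Z_3=\emptyset$. Then $Z\subseteq D_1$, so $C\subseteq D_1$ and $D_2\subseteq D_1$, contradicting (N1).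

\medskip\noindent\textbf{Exactly two are nonempty.}
Say $Z_1,Z_2\ne\emptyset$ and $Z_3=\emptyset$. By (N1) there are points $v\in D_3\setminus D_1$ and $v'\in D_3\setminus D_2$. They lie in $F$, because $D_3\cap Z=Z_*\subseteq D_1\cap D_2$. A point of $Z$ above $v$ is not in $D_1$, so it belongs to $Z_2$; hence $v\in D_2$ and $v\ne v'$. In the same way a point of $Z$ above $v'$ is not in $D_2$ and belongs to $Z_1$. We have
\begin{equation}\label{eq:vv}
X_{<z}\subseteq F\setminus v\ \text{ for } z\in Z_1\cup Z_*,\qquad X_{<z}\subseteq F\setminus v'\ \text{ for } z\in Z_2,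
\end{equation}
since these sets lie in $D_1$ and in $D_2$, respectively. With \eqref{eq:big} we get $\#F\ge2k+1$, so $\#Z\in\{2,3\}$ by \eqref{eq:FZ}.

Let $\#Z=2$, so $Z=\{z_1,z_2\}$ with $z_j\in Z_j$, and $\#F\le2k+2$. The set $D_1$ contains the cone $X_{\le z_1}$ and is not a cone, so there is a point $u\in D_1\setminus X_{\le z_1}$. As $z_2\notin D_1$, the point $u$ lies in $F$, hence in $X_{<z_2}\setminus X_{<z_1}$. The point $v$ lies in the same set, and $v\ne u$ because $v\notin D_1$. So $X_{<z_2}\setminus X_{<z_1}$ has at least two points. Exchanging the indices $1,2$ and the points $v,v'$, so has $X_{<z_1}\setminus X_{<z_2}$. Therefore $A=X_{<z_1}\cap X_{<z_2}$ has at most $\#F-4\le2k-2$ points. Lemma~\ref{lem:mv}(a) for $C=X_{\le z_1}\cup X_{\le z_2}$ gives $G\cong\tilde H_{k-2}(A)$, which is $0$ or $\mathbb Z$ by Lemma~\ref{lem:count}. This contradicts (N2).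

Let $\#Z=3$, so $\#F=2k+1$ and $Z=\{z_1,z_2,z_0\}$ with $z_1\in Z_1$, $z_2\in Z_2$. By \eqref{eq:big} and \eqref{eq:vv}, $X_{<z_1}=F\setminus v\cong S_{k-1}$ and $X_{<z_2}=F\setminus v'\cong S_{k-1}$. Lemma~\ref{lem:threeZ} gives $G\cong\tilde H_{k-2}(X_{<z_0})$. By \eqref{eq:vv}, $X_{<z_0}$ is contained in one of these two copies of $S_{k-1}$, so $G$ is $0$ or $\mathbb Z$ by \eqref{eq:subsphere}. This contradicts (N2).

\medskip\noindent\textbf{All three are nonempty.}
Fix $z_j\in Z_j$. Here $\#Z\ge3$ and $\#F\ge2k$, so $\#F\in\{2k,2k+1\}$ by \eqref{eq:FZ}.

Let $\#F=2k$, so $\#Z\le4$. By \eqref{eq:big}, $X_{<z_j}=F\cong S_{k-1}$, so $F\subseteq D_j$ and $D_j=F\cup Z_j\cup Z_*$. If $Z_*=\emptyset$, then some $Z_j$ is the single point $z_j$, and $D_j=X_{\le z_j}$ is a cone, which is impossible. So $Z=\{z_1,z_2,z_3,z_0\}$ with $z_0\in Z_*$. By the join formula, $C\setminus z_0=F\oplus\{z_1,z_2,z_3\}$ has homology only in degree $k$. Lemma~\ref{lem:link} then gives $G\cong\tilde H_{k-2}(X_{<z_0})$ with $X_{<z_0}\subseteq F\cong S_{k-1}$. So $G$ is $0$ or $\mathbb Z$ by \eqref{eq:subsphere}, contradicting (N2).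

Let $\#F=2k+1$, so $Z=\{z_1,z_2,z_3\}$ and $D_j\cap Z=\{z_j\}$. Since $D_j$ is not a cone, $D_j\ne X_{\le z_j}$, so $X_{<z_j}$ is a proper subset of $D_j\cap F$. By \eqref{eq:big}, $X_{<z_j}=F\setminus v_j\cong S_{k-1}$ for some $v_j\in F$. Every point of $F$ lies below some $z_j$, so the $v_j$ are not all equal; say $v_1\ne v_2$. Lemma~\ref{lem:threeZ} gives $G\cong\tilde H_{k-2}(X_{<z_3})=\tilde H_{k-2}(S_{k-1})=0$, contradicting (N2).

\medskip
All cases are contradictory, and Proposition~\ref{prop:seven} is proved.

\section{The middle is a sphere}\label{sec:middle}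

Let $R=X\setminus(M_0\cup M_1\cup N_0\cup N_1)$. The four levels are disjoint by Lemma~\ref{lem:levels}(c), so Proposition~\ref{prop:seven} gives
\begin{equation}\label{eq:R}
\#R\le n-14\le2k-4 .
\end{equation}

\begin{proposition}\label{prop:k2}
We have $k=2$, $n=14$, $R=\emptyset$ and $\#M_0+\#M_1=\#N_0+\#N_1=7$.
\end{proposition}

\begin{proof}
Suppose that $k\ge3$. We show that every point $x\in M_0\cup M_1$ lies above all of $R$. If $x\in M_1$, then $X_{<x}\subseteq C$ and $\tilde H_{k-1}(X_{<x})\ne0$; remove from $X_{<x}$ its intersections with the two antichains $N_0,N_1$. If $x\in M_0$, then $X_{<x}\subseteq B$ and $\tilde H_k(X_{<x})\ne0$; remove its intersections with the three antichains $N_0,N_1,M_1$. In both cases what remains is $R\cap X_{<x}$, and Lemma~\ref{lem:peel} gives a subset $Q\subseteq R\cap X_{<x}$ with $\tilde H_i(Q)\ne0$ for some $i\ge k-3$. By Lemma~\ref{lem:count} and \eqref{eq:R},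
\[
2k-4\le2i+2\le\#Q\le\#R\le2k-4 .
\]
Hence $Q=R\subseteq X_{<x}$, $i=k-3$ and $R\cong S_{k-3}$.

By duality every point of $N_0\cup N_1$ lies below all of $R$. Since $k\ge3$, the set $R$ is nonempty, so by transitivity every point of $N_0\cup N_1$ lies below every point of $M_0\cup M_1$. Therefore
\[
X=(N_0\cup N_1)\oplus R\oplus(M_0\cup M_1).
\]
A union of two antichains has no chain with three points, so the outer summands have graphs as order complexes. All three summands have free homology, and by the join formula, applied twice, $\tilde H_k(X)$ is free. This is a contradiction, so $k=2$. Then \eqref{eq:R} gives $R=\emptyset$ and $n=14$, and both inequalities of Proposition~\ref{prop:seven} are equalities.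
\end{proof}

For $k=2$ there is no point of $R$ through which to compare the top with the bottom, and $X$ need not be an ordinal sum. This case requires a computation.

\section{Fourteen points}\label{sec:fourteen}

Now $k=2$ and $X$ is the disjoint union of $M_0,M_1,N_1,N_0$. So $C=N_0\cup N_1$, and $K(C)$ is a graph. Put $\Lambda=\tilde H_1(C)$, the group of cycles of this graph, and $L_y=\tilde H_1(X_{<y})$ for $y\in M_1$. Each $L_y$ is a subgroup of $\Lambda$, nonzero by Lemma~\ref{lem:levels}(b). Let
\[
V=\ker\Bigl(\bigoplus_{y\in M_1}L_y\to\Lambda\Bigr),\qquad V_i=\{c\in V:c_y=0\text{ for all }y\notin J_i\}.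
\]
By the second case of Lemma~\ref{lem:twolevel} and by Lemma~\ref{lem:levels}(d),
\begin{equation}\label{eq:tors}
V/(V_1+\dots+V_m)\ \text{has torsion},\qquad V_i\ne0,\qquad V_i\not\subseteq V_j\ \text{ for } i\ne j .
\end{equation}
We determine the order on $M_0\cup M_1$ and on $N_0\cup N_1$, list the possible lattices $L_y$, and show that the quotient in \eqref{eq:tors} is torsion-free.

\subsection{The shape of the top and of the bottom}
Since $L_y\to\Lambda$ is injective, $V_i\ne0$ forces $\#J_i\ge2$. Also $J_i\ne M_1$, so $s\ge3$, and $J_i\not\subseteq J_j$ for $i\ne j$, since $J_i\subseteq J_j$ would give $V_i\subseteq V_j$. If $s=3$, the $J_i$ are distinct two-point subsets of a three-point set, so $m\le3$ and $m+s\le6$, which is false. So $s\ge4$. As $m\ge3$ and $m+s=7$, we get $m=3$ and $s=4$.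

Let $T_i=M_1\setminus J_i$, so $1\le\#T_i\le2$. Every point of $M_1$ lies below at least two of $x_1,x_2,x_3$, so the $T_i$ are pairwise disjoint subsets of a four-point set. After renumbering $M_0$ and $M_1=\{y_1,\dots,y_4\}$, the triple $(T_1,T_2,T_3)$ is one of
\[
\text{type I: }(\{y_1\},\{y_2\},\{y_3\}),\qquad\text{type II: }(\{y_1\},\{y_2\},\{y_3,y_4\}).
\]
The same holds for $X^{op}$. So $N_0=\{w_1,w_2,w_3\}$, $N_1=\{z_1,\dots,z_4\}$, and the sets of points of $N_1$ that are not above $w_1,w_2,w_3$, respectively, are
\[
\text{type I: }(\{z_1\},\{z_2\},\{z_3\}),\qquad\text{type II: }(\{z_1\},\{z_2\},\{z_3,z_4\}).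
\]
Passing to $X^{op}$ exchanges the type of the top with the type of the bottom. We may therefore assume that the top has type I, or that top and bottom both have type II. The two graphs $K(C)$ are shown in Figure~\ref{fig:graphs}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={inner sep=1.5pt}]
\node (w1) at (90:1.7) {$w_1$};
\node (z3) at (30:1.7) {$z_3$};
\node (w2) at (-30:1.7) {$w_2$};
\node (z1) at (-90:1.7) {$z_1$};
\node (w3) at (210:1.7) {$w_3$};
\node (z2) at (150:1.7) {$z_2$};
\node (z4) at (0,0) {$z_4$};
\draw (w1)--(z3)--(w2)--(z1)--(w3)--(z2)--(w1);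
\draw (z4)--(w1) (z4)--(w2) (z4)--(w3);
\node at (-90:0.85) {$e_1$};
\node at (150:0.85) {$e_2$};
\node at (30:0.85) {$e_3$};
\node (a1) at (3.5,0) {$w_1$};
\node (a2) at (7.5,0) {$w_2$};
\node (b2) at (4.3,1.2) {$z_2$};
\node (a3) at (5.5,1.6) {$w_3$};
\node (b1) at (6.7,1.2) {$z_1$};
\node (b3) at (5.5,0) {$z_3$};
\node (b4) at (5.5,-1.4) {$z_4$};
\draw (a1)--(b2)--(a3)--(b1)--(a2);
\draw (a1)--(b3)--(a2);
\draw (a1)--(b4)--(a2);
\node at (5.5,0.75) {$u$};
\node at (5.5,-0.6) {$v$};
\end{tikzpicture}
\caption{The order complex of the bottom two levels $\{w_1,w_2,w_3\}\cup\{z_1,\dots,z_4\}$ of a $14$-point counterexample, for type I (left) and type II (right). An edge joins $w_i$ and $z_j$ when $w_i<z_j$. The clockwise boundaries of the bounded regions, $e_1,e_2,e_3$ on the left and $u,v$ on the right, form a basis of the cycle group.}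
\label{fig:graphs}
\end{figure}

\subsection{The lattices $L_y$}
Let $y\in M_1$ and $A=X_{<y}\cap N_1$. Since $X_{<y}$ is a down-set of $C$, the edges of $K(X_{<y})$ are exactly the edges of $K(C)$ at the vertices of $A$. So $L_y$ is the group of cycles of $K(C)$ supported on these edges.

\medskip\noindent\emph{Bottom of type I.} The vertex $z_4$ is joined to $w_1,w_2,w_3$, and for $i\le3$ the vertex $z_i$ is joined to the two $w_j$ with $j\ne i$. Consider the oriented cycles
\[
e_1=z_4w_2z_1w_3z_4,\qquad e_2=z_4w_3z_2w_1z_4,\qquad e_3=z_4w_1z_3w_2z_4,
\]
and $e_0=e_1+e_2+e_3$, the outer hexagon. A cycle has a well-defined flow $t_i\in\mathbb Z$ through the vertex $z_i$ of degree two ($i\le3$), measured in the direction of $e_i$, and $e_i$ is the only one of $e_1,e_2,e_3$ passing through $z_i$. Subtracting $\sum t_ie_i$ leaves a cycle supported on the three edges at $z_4$, which form a tree, so it is $0$. Hence $\Lambda\cong\mathbb Z^3$ with basis $e_1,e_2,e_3$. The coefficients of $\sum t_ie_i$ on the edges $z_4w_2$, $z_4w_3$, $z_4w_1$, oriented away from $z_4$, are $t_1-t_3$, $t_2-t_1$, $t_3-t_2$. If $z_4\in A$, the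 only conditions are $t_i=0$ for $z_i\notin A$, so $L_y=\langle e_i: z_i\in A,\ i\le3\rangle$. If $z_4\notin A$, then moreover $t_1=t_2=t_3$, and since $L_y\ne0$ we get $L_y=\langle e_0\rangle$. In both cases $L_y$ is generated by some of $e_0,\dots,e_3$ and is a direct summand of $\Lambda$, since $e_0,e_1,e_2$ is also a basis.

\medskip\noindent\emph{Bottom of type II.} The graph consists of three paths from $w_1$ to $w_2$: the path $p_0$ through $z_2,w_3,z_1$, the path $p_3$ through $z_3$, and the path $p_4$ through $z_4$. The cycles are the combinations $\alpha p_0+\beta p_3+\gamma p_4$ with $\alpha+\beta+\gamma=0$, so $\Lambda\cong\mathbb Z^2$ with basis $u=p_0-p_3$, $v=p_3-p_4$. A cycle lies in $L_y$ if and only if it has coefficient $0$ on each path that passes through a point of $N_1\setminus A$. Since $L_y\ne0$, at most one path is excluded. Excluding $p_4$, $p_0$, $p_3$ or no path gives $L_y=\langle u\rangle$, $\langle v\rangle$, $\langle u+v\rangle$ or $\Lambda$, each a direct summand of $\Lambda$.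

\medskip
The subgroups in type II are those of Example~\ref{ex:eleven}. They generate a small family in which the distributive law fails only without torsion.

\begin{lemma}\label{lem:family}
Let $u,v$ be a basis of a group $\Gamma\cong\mathbb Z^2$ and $\mathcal F=\{0,\langle u\rangle,\langle v\rangle,\langle u+v\rangle,\Gamma\}$. Then $\mathcal F$ is closed under sums, and $\Delta(I_1;I_2,I_3)$ is torsion-free for all $I_1,I_2,I_3\in\mathcal F$.
\end{lemma}

\begin{proof}
Any two of $u,v,u+v$ form a basis of $\Gamma$. So $\mathcal F$ is closed under sums, and two different members of rank one intersect in $0$. If $I_1=0$, then $\Delta=0$. If $I_1=\Gamma$, numerator and denominator both equal $I_2+I_3$. If $I_1$ has rank one, then $I_1\cap I\in\{0,I_1\}$ for every $I\in\mathcal F$, so numerator and denominator are each $0$ or $I_1$, and $\Delta$ is $0$ or $\mathbb Z$.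
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:main}}
Write $L_j=L_{y_j}$ and $c=(c_1,c_2,c_3,c_4)$ for the elements of $V$, so $c_j\in L_j$ and $c_1+c_2+c_3+c_4=0$. There are four lattices and three subgroups $V_i$, and in each type the fourth lattice can be absorbed so that Lemma~\ref{lem:three} applies.

\medskip\noindent\emph{Top of type I.} Here $V_i=\{c\in V:c_i=0\}$ for $i=1,2,3$, and no condition involves $c_4$. Let $\bar\Lambda=\Lambda/L_4$. The coordinate $c_4=-(c_1+c_2+c_3)$ is determined by the others, and it exists in $L_4$ exactly when $c_1+c_2+c_3$ maps to $0$ in $\bar\Lambda$. So forgetting $c_4$ is an isomorphism from $V$ onto $\ker(L_1\oplus L_2\oplus L_3\to\bar\Lambda)$ that respects the conditions $c_i=0$. By Lemma~\ref{lem:three},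
\[
V/(V_1+V_2+V_3)\cong\Delta(\bar L_1;\bar L_2,\bar L_3),
\]
where $\bar L_j$ is the image of $L_j$ in $\bar\Lambda$. Since $L_4$ is a nonzero direct summand of $\Lambda$, the group $\bar\Lambda$ is free of rank at most $2$. If the rank is at most $1$, the quotient is $0$ by Lemma~\ref{lem:three}. Rank $2$ occurs only if the bottom has type I and $L_4=\langle e_r\rangle$ for some $r\in\{0,1,2,3\}$. Let $\bar e_i$ be the image of $e_i$, so $\bar e_r=0$. If $r=0$, then $u=\bar e_1$, $v=\bar e_2$ is a basis of $\bar\Lambda$ and $\bar e_3=-(u+v)$. If $\{r,i,j\}=\{1,2,3\}$, then $u=\bar e_i$, $v=\bar e_j$ is a basis and $\bar e_0=u+v$. In both cases each $\langle\bar e_i\rangle$ belongs to the family $\mathcal F$ of this basis. Each $\bar L_j$ is a sum of such subgroups, so $\bar L_j\in\mathcal F$, and the quotient is torsion-free by Lemma~\ref{lem:family}. This contradicts \eqref{eq:tors}.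

\medskip\noindent\emph{Top and bottom of type II.} Here $V_1=\{c_1=0\}$, $V_2=\{c_2=0\}$ and $V_3=\{c_3=c_4=0\}$. Apply Lemma~\ref{lem:three} with $G=\Lambda$, $E_1=L_1$, $E_2=L_2$ and $E_3=L_3\oplus L_4$ mapped to $\Lambda$ by addition. We obtain
\[
V/(V_1+V_2+V_3)\cong\Delta(L_1;L_2,L_3+L_4).
\]
All $L_j$ belong to the family $\mathcal F$ of the basis $u,v$ of $\Lambda$, and so does $L_3+L_4$. By Lemma~\ref{lem:family} the quotient is torsion-free, which contradicts \eqref{eq:tors}.

\medskip
So no counterexample exists, and Theorem~\ref{thm:main} is proved. \qed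

\section{Consequences and the extremal case}\label{sec:complements}

A \emph{finite model} of a space is a finite $T_0$-space that is weak homotopy equivalent to it.

\begin{corollary}\label{cor:consequences}
\begin{itemize}
\item[(a)] Let $k\ge1$ and let $X$ be a finite topological space, not necessarily $T_0$, with $\#X\le2k+10$. Then $H_j(X)$ is torsion-free for all $j\ge k$, and $H^j(X)$ is torsion-free for all $j\ge k+1$.
\item[(b)] For $m\ge2$ and $k\ge1$, every finite model of $M(\mathbb Z_m,k)$ has at least $2k+11$ points. For $m=2$ the minimum is exactly $2k+11$.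
\item[(c)] For $d\ge2$, every finite model of a closed connected non-orientable $d$-manifold has at least $2d+9$ points.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Let $q\colon X\to X_0$ be the quotient map that identifies points with the same open neighborhoods. Then $X_0$ is a $T_0$-space with at most $\#X$ points. Let $\sigma\colon X_0\to X$ choose a point in each class. Open sets of $X$ are unions of classes, so $\sigma$ is continuous, and the map $X\times[0,1]\to X$ that equals $x$ for $t<1/2$ and $\sigma q(x)$ for $t\ge1/2$ is continuous, because the preimage of an open set $O$ is $O\times[0,1]$. Since $q\sigma$ is the identity, $q$ is a homotopy equivalence, and we may assume that $X$ is $T_0$. For $j\ge k$ we have $\#X\le2j+10$, so $H_j(X)$ is torsion-free by Theorem~\ref{thm:main}. By the universal coefficient theorem, the torsion subgroup of $H^j(X)$ is isomorphic to that of $H_{j-1}(X)$, as the homology is finitely generated.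

(b) Such a model has $H_k\cong\mathbb Z_m$. Apply Theorem~\ref{thm:main}, and (K2) for $m=2$.

(c) The group $H_{d-1}$ of such a manifold contains an element of order $2$. Apply Theorem~\ref{thm:main} with $k=d-1\ge1$.
\end{proof}

The tools of Section~\ref{sec:minimal} also give information on the spaces that attain the bound.

\begin{proposition}\label{prop:extremal}
Let $k\ge2$ and let $X$ be a finite $T_0$-space with $\#X=2k+11$ such that $H_k(X)$ has torsion. Then one of the following holds.
\begin{itemize}
\item[(A)] $X=P\oplus\{x,y\}\oplus Q$ with $x,y$ incomparable, and $P\oplus Q$ is a space with $2(k-1)+11$ points and torsion in $H_{k-1}$.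
\item[(B)] Every $x\in X$ is incomparable with at least $2$ and at most $8$ points, and $H_k(\operatorname{lk}(x))\ne0$ for every $x\in X$.
\end{itemize}
\end{proposition}

\begin{proof}
Since $X$ is not a cone, every point is incomparable with at least one point. Suppose that some $x$ is incomparable with exactly one point $y$. Then $X\setminus y$ is a cone with apex $x$, so $\tilde H_k(X)\cong\tilde H_{k-1}(\operatorname{lk}(y))$ by Lemma~\ref{lem:link}. Theorem~\ref{thm:main} in degree $k-1\ge1$ gives $\#\operatorname{lk}(y)\ge2k+9$. As $\operatorname{lk}(y)\subseteq X\setminus\{x,y\}$, which has $2k+9$ points, equality holds. So every other point $v$ is comparable with both $x$ and $y$. It cannot lie between them, since $y<v<x$ or $x<v<y$ would make $x$ and $y$ comparable; so $v$ is below both or above both. With $P=X_{<x}$ and $Q=X_{>x}$ we get $X=P\oplus\{x,y\}\oplus Q$ and $P\oplus Q=\operatorname{lk}(y)$, which is (A).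

Otherwise every $x$ is incomparable with at least two points, so $\#\operatorname{lk}(x)\le2k+8$. By Theorem~\ref{thm:main}, $\tilde H_{k-1}(\operatorname{lk}(x))$ is torsion-free, and so is $\tilde H_k(X\setminus x)$, since $X\setminus x$ has $2k+10$ points. Lemma~\ref{lem:critical}(c) gives $\tilde H_k(\operatorname{lk}(x))\ne0$, and Lemma~\ref{lem:count} gives $\#\operatorname{lk}(x)\ge2k+2$. So $x$ is incomparable with at most $(2k+10)-(2k+2)=8$ points.
\end{proof}

In case (A) the order complex $K(P)*K(S_0)*K(Q)$ is the suspension of $K(P\oplus Q)$. This case occurs for every $k\ge2$: take for $P$ the space of (K2) in degree $k-1$ and $Q=\emptyset$. Proposition~\ref{prop:extremal} is not a classification of the extremal spaces, and we do not decide here whether case (B) occurs.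

\begin{thebibliography}{1}

\bibitem{CO}
Nicol\'as Cianci and Miguel Ottina, \emph{Poset splitting and minimality of finite models}, arXiv:1512.06088 (2015).

\end{thebibliography}
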